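\title{The limit shape of the oil and water odometer on $\mathbb{Z}$}

\begin{abstract}
Place $n$ oil and $n$ water particles at the origin of $\mathbb{Z}$. A site holding both types may fire, sending one particle of each type to independent uniform neighbors, and firing continues until no site holds both types. Let $u(x)$ be the number of times that $x$ fires. We prove the conjectured law of large numbers for $u$ and identify the limit: $n^{-4/3}u(\lfloor n^{1/3}\xi\rfloor)$ converges uniformly to $(\xi_0-|\xi|)_+^4/(72\pi)$, where $\xi_0=(18\pi)^{1/3}$. The error is of order $n^{7/6}$ with Gaussian tails, and a functional central limit theorem shows that this order is exact. We also obtain the profile of the final configuration. The proof writes an exact discrete equation for $u$, controls its noise uniformly over all candidate odometers by a net with two scales, and closes with an energy estimate that uses the monotonicity of the nonlinearity.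
\end{abstract}

\section{The model and the results}\label{sec:intro}

Fix $n\ge1$ and place $n$ oil particles and $n$ water particles at the origin of $\mathbb{Z}$. A site $x$ that holds at least one particle of each type may \emph{fire}: one oil particle and one water particle leave $x$, and each jumps to an independent, uniformly chosen neighbor $x\pm1$. Firing continues until \emph{fixation}, when every site carries particles of at most one type. The \emph{odometer} $u(x)=u_n(x)$ is the total number of times that $x$ fires, and $\tilde u=\mathbb{E}u$ is its mean.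

A particle moves only as a member of a pair, and a surplus of one type at a site waits there until partners arrive. The odometer measures how much activity is needed at each site to separate the two types, and its gradient measures the flow of particles across each edge. The problem studied here comes from \cite{CGHL}. It takes two facts as known. The first is the \emph{abelian property}: the distribution of the odometer and of the final configuration does not depend on the order in which the firings are performed. The second gives the order of magnitude of $u$: there are positive constants $\epsilon,c,C$ such that, for all large $n$,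
\begin{equation}\label{eq:known}
\mathbb{P}\Big(\sup_{x\in\mathbb{Z}}u(x)>Cn^{4/3}\Big)<e^{-n^\epsilon},
\qquad
\mathbb{P}\Big(\inf_{|x|\le cn^{1/3}}u(x)<cn^{4/3}\Big)<e^{-n^\epsilon}.
\end{equation}
So the odometer has height of order $n^{4/3}$ over a stretch of at least order $n^{1/3}$ sites, and one asks whether it has a deterministic shape on these scales.

\medskip
\noindent\textbf{Conjecture} (\cite{CGHL})\textbf{.}
\emph{\textup{(i)} For every $\delta>0$, $\mathbb{P}\big(\sup_{x\in\mathbb{Z}}|u(x)-\tilde u(x)|>\delta n^{4/3}\big)\to0$ as $n\to\infty$.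
\textup{(ii)} There is a function $w:\mathbb{R}\to\mathbb{R}$ such that $n^{-4/3}\,\tilde u(\lfloor n^{1/3}\xi\rfloor)\to w(\xi)$ as $n\to\infty$, uniformly in $\xi\in\mathbb{R}$.}
\medskip

We prove both parts, with an explicit limit. Put
\begin{equation}\label{eq:w}
\xi_0=(18\pi)^{1/3},\qquad w(\xi)=\frac{(\xi_0-|\xi|)_+^4}{72\pi},\qquad f(x)=f_n(x)=n^{4/3}\,w(n^{-1/3}x),
\end{equation}
where $t_+=\max(t,0)$.

\begin{theorem}\label{thm:shape}
There are $c,C>0$ such that for all large $n$ and all $\lambda\ge C$,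
\[
\mathbb{P}\Big(\sup_{x\in\mathbb{Z}}|u(x)-f(x)|>\lambda n^{7/6}\Big)\le Ce^{-c\lambda^2}+e^{-n^{c}},
\]
and for every $p\ge1$ there is $C_p$ such that $\mathbb{E}\sup_x|u(x)-f(x)|^p\le C_pn^{7p/6}$ for all large $n$.
\end{theorem}

\begin{corollary}\label{cor:conj}
Parts \textup{(i)} and \textup{(ii)} of the conjecture hold, with $w$ given by \eqref{eq:w}.
\end{corollary}

\begin{proof}
Theorem~\ref{thm:shape} with $p=1$ gives $\sup_x|\tilde u(x)-f(x)|\le\mathbb{E}\sup_x|u(x)-f(x)|\le C_1n^{7/6}$. Hence $\mathbb{E}\sup_x|u(x)-\tilde u(x)|\le2C_1n^{7/6}$, and by Markov's inequality the probability in (i) is at most $2C_1n^{-1/6}/\delta$. The function $w$ is $1$-Lipschitz, because $|w'|\le4\xi_0^3/(72\pi)=1$. Therefore $|n^{-4/3}\tilde u(\lfloor n^{1/3}\xi\rfloor)-w(\xi)|\le C_1n^{-1/6}+n^{-1/3}$ for all $\xi$, which is (ii).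
\end{proof}

The exponent $7/6$ is exact. To state the limit of the fluctuations, let $s=s(\xi)=\xi_0-|\xi|$, and for $|\xi|<\xi_0$ put
\begin{equation}\label{eq:G}
\psi_+(\xi)=\begin{cases}s^3,&\xi\ge0,\\[2pt] -\tfrac15s^3+\tfrac65\xi_0^5s^{-2},&\xi<0,\end{cases}
\qquad\psi_-(\xi)=\psi_+(-\xi),\qquad
G(\xi,\eta)=\frac{\psi_-(\xi\wedge\eta)\,\psi_+(\xi\vee\eta)}{6\xi_0^5}.
\end{equation}
We check in Section~\ref{sec:clt} that $G$ is the Green function of $-\frac{d^2}{d\xi^2}+\frac{6}{(\xi_0-|\xi|)^2}$ on $(-\xi_0,\xi_0)$. Let $B$ be a Brownian motion. For deterministic $g\in L^2$, the Wiener integrals $\int g\,dB$ are centered, jointly Gaussian, and $\mathbb{E}[\int g\,dB\int h\,dB]=\int gh$. Let $C_0(\mathbb{R})$ be the space of continuous functions vanishing at infinity, with the sup norm.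

\begin{theorem}\label{thm:clt}
Let $V_n:\mathbb{R}\to\mathbb{R}$ be the piecewise linear interpolation of the points $\big(n^{-1/3}x,\;n^{-7/6}(u(x)-f(x))\big)$, $x\in\mathbb{Z}$. Then $V_n\to V$ in distribution in $C_0(\mathbb{R})$, where $V=0$ off $(-\xi_0,\xi_0)$ and, for $|\xi|<\xi_0$,
\[
V(\xi)=-\kappa\int_{-\xi_0}^{\xi_0}G(\xi,\eta)\sqrt{w(\eta)}\,dB(\eta),\qquad \kappa^2=\frac43+\frac{2\sqrt3-6}{\pi}>0 .
\]
Moreover $\sup_x|\tilde u(x)-f(x)|=o(n^{7/6})$, so the same limit holds when $u$ is centered at $\tilde u$. In particular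
\[
\frac{u(0)-\frac14(18\pi)^{1/3}n^{4/3}}{n^{7/6}}\Rightarrow N\Big(0,\frac{\pi\kappa^2}{44}(18\pi)^{1/3}\Big).
\]
\end{theorem}

The last result describes the gradient of the odometer and the final configuration.

\begin{theorem}\label{thm:profile}
For every $\theta>0$ there is $c>0$ such that, for large $n$, the following hold with probability at least $1-e^{-n^c}$:
\[
\big|(u(x+1)-u(x))-(f(x+1)-f(x))\big|\le n^{11/12+\theta}\qquad\text{for }|x|\le(\xi_0+1)n^{1/3},
\]
\[
\sup_{x\ge0}\Big|\#\{\text{oil particles finally at sites}>x\}-\frac{n}{36\pi}\,(\xi_0-n^{-1/3}x)_+^3\Big|\le n^{11/12+\theta}.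
\]
The same holds for water, and for sites $<-x$.
\end{theorem}

At $x=0$ the comparison value is $n\xi_0^3/(36\pi)=n/2$, as symmetry suggests. Oil and water end with the same profile on the scale $n^{1/3}$, although no site carries both.

Of the known facts, the abelian property serves only to choose a firing order, the upper bound in \eqref{eq:known} enters only through Lemma~\ref{lem:apriori}(a), and the lower bound is not used. Section~\ref{sec:equation} derives the equation for $u$ and explains the quartic and the exponents. Sections~\ref{sec:apriori}--\ref{sec:energy} prove Theorem~\ref{thm:shape}. Sections~\ref{sec:clt} and~\ref{sec:profile}, which the conjecture does not need, prove Theorems~\ref{thm:clt} and~\ref{thm:profile}.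

\section{An exact equation for the odometer}\label{sec:equation}

\subsection{Stacks and balance equations}

We attach the randomness to sites rather than to times. Let $\alpha_x(k),\beta_x(k)$, for $x\in\mathbb{Z}$ and $k\ge1$, be independent and uniform on $\{\pm1\}$; the variables with index $x$ form the \emph{stack} at $x$. The $k$-th firing at $x$ moves its oil particle by $\alpha_x(k)$ and its water particle by $\beta_x(k)$, and we always fire the leftmost site that can fire. The site of each firing is determined by the past, and the pair of instructions it uses has not been used before, so this pair is uniform given the past. The construction therefore realizes the model with one particular firing order, and by the abelian property the odometer and the final configuration have the right law. Fixation occurs almost surely (Lemma~\ref{lem:tau}). Define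
\[
S_x(k)=\sum_{j\le k}\frac{\alpha_x(j)-\beta_x(j)}2,\qquad T_x(k)=\sum_{j\le k}\frac{\alpha_x(j)+\beta_x(j)}2 .
\]
Each of these is a lazy random walk in $k$, with steps $0$ (probability $\frac12$) and $\pm1$ (probability $\frac14$ each), hence of variance $\frac12$ per step. The $j$-th firing at $x$ sends $\frac{1+\alpha_x(j)}2$ oil particles and $\frac{1+\beta_x(j)}2$ water particles to the right. So in the first $k$ firings at $x$, the number of particles sent right is $k+T_x(k)$ and the number sent left is $k-T_x(k)$, while the excess of oil over water is $S_x(k)$ among those sent right and $-S_x(k)$ among those sent left.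

Let $N^{\mathrm{o}}(x)$ and $N^{\mathrm{w}}(x)$ be the final numbers of oil and water particles at $x$, and let $D=N^{\mathrm{o}}-N^{\mathrm{w}}$. We write $S_x=S_x(u(x))$ and $T_x=T_x(u(x))$ when no argument is shown, $\delta_0$ for the indicator of the origin, and
\[
\nabla g(x)=g(x+1)-g(x),\qquad \Delta g(x)=g(x+1)+g(x-1)-2g(x)=\nabla g(x)-\nabla g(x-1).
\]

\begin{lemma}\label{lem:balance}
For every $x\in\mathbb{Z}$ we have $D(x)=S_{x-1}-S_{x+1}$ and
\begin{equation}\label{eq:basic}
\Delta u(x)=|D(x)|-2n\delta_0(x)+T_{x+1}-T_{x-1}.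
\end{equation}
Moreover, for $z\ge0$,
\begin{equation}\label{eq:right}
\sum_{y>z}(N^{\mathrm{o}}+N^{\mathrm{w}})(y)=u(z)-u(z+1)+T_z+T_{z+1}\ge0,\qquad \sum_{y>z}D(y)=S_z+S_{z+1},
\end{equation}
and for $z\le0$,
\begin{equation}\label{eq:left}
\sum_{y<z}(N^{\mathrm{o}}+N^{\mathrm{w}})(y)=u(z)-u(z-1)-T_z-T_{z-1}\ge0,\qquad \sum_{y<z}D(y)=-S_z-S_{z-1}.
\end{equation}
\end{lemma}

\begin{proof}
The excess of oil over water at $x$ starts at $0$ and is not changed by firings at $x$, which remove one particle of each type. It receives $S_{x-1}$ from the left neighbor and $-S_{x+1}$ from the right neighbor. The total number of particles at $x$ is what was there, minus what left, plus what arrived: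
\[
N^{\mathrm{o}}(x)+N^{\mathrm{w}}(x)=2n\delta_0(x)-2u(x)+\big(u(x-1)+T_{x-1}\big)+\big(u(x+1)-T_{x+1}\big).
\]
At fixation one of $N^{\mathrm{o}}(x),N^{\mathrm{w}}(x)$ is zero, so the left side equals $|D(x)|$; this is \eqref{eq:basic}. For $z\ge0$ the half-line $\{y>z\}$ starts empty, gains $u(z)+T_z$ particles from firings at $z$, and loses $u(z+1)-T_{z+1}$ particles from firings at $z+1$; for the excess of oil the gain is $S_z$ and the loss is $-S_{z+1}$. For $z\le0$ the half-line $\{y<z\}$ gains $u(z)-T_z$ and loses $u(z-1)+T_{z-1}$; for the excess the gain is $-S_z$ and the loss is $S_{z-1}$.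
\end{proof}

\begin{example}\label{ex:one}
Let $n=1$. The two particles travel together until the first firing with $\alpha\ne\beta$, which separates them. Suppose that both jump from $0$ to $1$ and then split. Then $u$ is the indicator of $\{0,1\}$; $S_0=0$, $T_0=1$, $|S_1|=1$, $T_1=0$; and $|D|$ is the indicator of $\{0,2\}$. At $x=-1,0,1,2$ the left side of \eqref{eq:basic} is $1,-1,-1,1$, and the right side is $T_0=1$, $|D(0)|-2+T_1=-1$, $|D(1)|-T_0=-1$, $|D(2)|-T_1=1$. This history is the only one for which $u$ is the indicator of $\{0,1\}$. Given that value of $u$ we thus have $S_0(1)=0$ with certainty, whereas unconditionally $\mathbb{E}|S_0(1)|=\frac12$. The odometer and the stacks are dependent, and $S_x(u(x))$ cannot be treated as a walk read at a fixed time.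
\end{example}

\subsection{The mean surplus}

Suppose for a moment that the neighbors of $x$ fire deterministic numbers $k$ and $k'$ of times. The stacks are independent and $S$ is symmetric, so $S_{x-1}(k)-S_{x+1}(k')$ has the law of $S_0(k+k')$. The mean number of particles left at $x$ is then $\mu(k+k')$, where
\[
\mu(m)=\mathbb{E}|S_0(m)| .
\]

\begin{lemma}\label{lem:mu}
For integers $m,m'\ge0$ we have $|\mu(m)-\sqrt{m/\pi}|\le1$ and $|\mu(m)-\mu(m')|\le|m-m'|^{1/2}$.
\end{lemma}

\begin{proof}
The variable $2S_0(m)$ is a sum of $2m$ independent signs, that is, a simple random walk $X$ at time $2m$. Since $\mathbb{E}|X_{k+1}|-\mathbb{E}|X_k|=\mathbb{P}(X_k=0)$, we get $2\mu(m)=\sum_{j<m}p_j$ with $p_j=\binom{2j}{j}4^{-j}$. The relation $2(m+1)p_{m+1}=(2m+1)p_m=2mp_m+p_m$ gives $\sum_{j<m}p_j=2mp_m$ by induction, so $\mu(m)=mp_m$. The sequence $\sqrt m\,p_m$ increases, because the ratio of consecutive terms is $\frac{2m+1}{2\sqrt{m(m+1)}}>1$. The sequence $\sqrt{m+1/2}\,p_m$ decreases, because the ratio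 is $\frac{\sqrt{(m+1/2)(m+3/2)}}{m+1}<1$. Both tend to $\pi^{-1/2}$ by Stirling's formula. Hence $(\pi(m+\frac12))^{-1/2}\le p_m\le(\pi m)^{-1/2}$ for $m\ge1$, and with $1-\sqrt t\le1-t$ on $[0,1]$,
\[
0\le\sqrt{m/\pi}-\mu(m)\le\sqrt{m/\pi}\,\Big(1-\sqrt{\tfrac{m}{m+1/2}}\Big)\le\frac{\sqrt{m/\pi}}{2m+1}\le1 .
\]
For the second claim, $|\mu(m)-\mu(m')|\le\mathbb{E}|S_0(m)-S_0(m')|\le(|m-m'|/2)^{1/2}$ by Cauchy--Schwarz.
\end{proof}

\subsection{The limit shape}

Put $\varphi(t)=\sqrt{2t/\pi}$ for $t\ge0$. If $u$ varies slowly and we ignore the warning in Example~\ref{ex:one}, then $|D(x)|$ has mean close to $\mu(2u(x))\approx\varphi(u(x))$ and the $T$-terms have mean zero, so \eqref{eq:basic} suggests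
\[
\Delta u\approx\varphi(u)-2n\delta_0 .
\]
If $u$ has height $H$ and width $\ell$, the equation away from the origin requires $H/\ell^2\approx H^{1/2}$, and the source requires that the slope $H/\ell$ be of order $n$. This gives $\ell=n^{1/3}$ and $H=n^{4/3}$, the scales of \eqref{eq:known}. Writing $u(x)=n^{4/3}w(n^{-1/3}x)$ with $w$ even, we arrive at
\begin{equation}\label{eq:ode}
w''=\varphi(w)\quad\text{for }\xi\neq0,\qquad w'(0+)=-1=-w'(0-).
\end{equation}
Multiply by $w'$ and integrate from infinity: a decaying solution satisfies $(w')^2=\frac43\sqrt{2/\pi}\,w^{3/2}$ on $\xi>0$, so $w^{1/4}$ decreases at constant speed until it reaches $0$. Thus $w=\gamma(\xi_0-|\xi|)_+^4$. The equation requires $12\gamma=\sqrt{2\gamma/\pi}$, that is $\gamma=\frac1{72\pi}$, and the slope condition requires $4\gamma\xi_0^3=1$, that is $\xi_0^3=18\pi$. So the function in \eqref{eq:w} solves \eqref{eq:ode}, with $w''=\varphi(w)=s_+^2/(6\pi)$. Its rescaling $f$ nearly solves the discrete equation.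

\begin{lemma}\label{lem:f}
Define $r$ by $\Delta f=\varphi(f)-2n\delta_0+r$. Then $|r(x)|\le Cn^{1/3}$ for $x\neq0$ and $|r(0)|\le Cn^{2/3}$. Moreover $|\Delta f+2n\delta_0|\le Cn^{2/3}$ everywhere.
\end{lemma}

\begin{proof}
Let $h=n^{-1/3}$, and note that $\varphi(f(x))=n^{2/3}\varphi(w(hx))\le Cn^{2/3}$. If $x\ne0$, the interval $[h(x-1),h(x+1)]$ lies in a closed half-line, on which $w''=s_+^2/(6\pi)$ is Lipschitz. Taylor's formula gives $\Delta f(x)=n^{4/3}\big(h^2w''(hx)+O(h^3)\big)=\varphi(f(x))+O(n^{1/3})$. At the origin, $\Delta f(0)=2n^{4/3}(w(h)-w(0))=2n^{4/3}(-h+O(h^2))=-2n+O(n^{2/3})$. The last claim follows from $\Delta f+2n\delta_0=\varphi(f)+r$.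
\end{proof}

\subsection{The idea of the proof}\label{sub:idea}

The noise in \eqref{eq:basic} is not small at a single site: $|D(x)|$ fluctuates on the scale $H^{1/2}=n^{2/3}$ of its mean. Only sums of the noise are small. A sum of $n^{1/3}$ nearly independent centered terms of size $n^{2/3}$ has size $n^{5/6}$, while the total mass is of order $n$; the $T$-terms telescope and contribute only $n^{2/3}$. We therefore need a stability estimate that sees the noise only through its partial sums. The continuous analog takes one line. Let $v=u-f$ vanish at the ends of an interval of length $\ell$ and satisfy $v''=\varphi(u)-\varphi(f)+F'$. Multiplying by $v$ and integrating by parts gives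
\[
\int(v')^2+\int v\,(\varphi(u)-\varphi(f))=\int Fv'\le\ell^{1/2}\,\|F\|_\infty\,\|v'\|_2 .
\]
The second term on the left is nonnegative because $\varphi$ is increasing. Hence $\|v'\|_2\le\ell^{1/2}\|F\|_\infty$ and $\|v\|_\infty\le\ell^{1/2}\|v'\|_2\le\ell\,\|F\|_\infty$. With $\ell=n^{1/3}$ and $\|F\|_\infty\approx n^{5/6}$ we obtain $n^{7/6}$. Monotonicity is all that is asked of $\varphi$. This matters, since $\varphi$ is not Lipschitz at $0$ and a perturbative argument would break down near the edge $|\xi|=\xi_0$.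

Two difficulties remain. First, the noise is read off the stacks at the random heights $u(x)$; Section~\ref{sec:noise} shows that its partial sums hardly change when $u$ is replaced by the deterministic $\lfloor f\rfloor$. Second, $v$ need not vanish at the ends of any window of length $O(n^{1/3})$; Section~\ref{sec:energy} controls the boundary terms with the nonlinear part of the energy.

\section{A priori bounds}\label{sec:apriori}

\noindent\textbf{Conventions.} Fix $\theta\in(0,1/200]$. The letters $c,C$ denote positive constants that do not depend on $n$ and may change from line to line, and $n$ is always large. An event holds \emph{with overwhelming probability} (w.o.p.) if its probability is at least $1-e^{-n^c}$ for large $n$, for some $c=c(\theta)>0$; a finite intersection of such events is again of this kind. Let $C_0\ge w(0)$ be a constant for which the upper bound in \eqref{eq:known} holds, and put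
\[
M=\lfloor C_0n^{4/3}\rfloor,\quad b=\xi_0+1,\quad L_0=\lceil bn^{1/3}\rceil,\quad L=2L_0,\quad J=\{-L-1,\dots,L+1\}.
\]
We use the Azuma--Hoeffding inequality: if $(m_t)$ is a martingale with $m_0=0$ and increments bounded by $K$ in absolute value, then $\mathbb{P}(m_t>\lambda)\le e^{-\lambda^2/(2K^2t)}$. It applies to the walks $S_x$ and $T_x$ with $K=1$.

\begin{lemma}\label{lem:tau}
Let $\tau=\sum_xu(x)$ be the total number of firings. Then $\mathbb{P}(\tau>8kn^2)\le2^{-k}$ for all integers $k\ge0$. Consequently $\tau<\infty$ almost surely, $\mathbb{E}\tau^p\le C_pn^{2p}$, and $\tau\le n^{2+\theta}$ w.o.p.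
\end{lemma}

\begin{proof}
Let $D_t(y)$ be the excess of oil over water at $y$ after $t$ firings, and $Q_t=\sum_yD_t(y)^2$. A firing at $x$ leaves $D_t(x)$ unchanged. With probability $\frac12$ the two particles jump to the same side and nothing changes; with probability $\frac14$ each, $(1,-1)$ or $(-1,1)$ is added to $(D_t(x-1),D_t(x+1))$, which changes $Q_t$ by $2\pm2(D_t(x-1)-D_t(x+1))$. The expected change is $1$, so $Q_{t\wedge\tau}-t\wedge\tau$ is a martingale. Since $0\le Q_t\le(\sum_y|D_t(y)|)^2\le4n^2$, the expected number of further firings, among the next $t$ steps from any configuration of the $2n$ particles, is at most $4n^2$; let $t\to\infty$. By Markov's inequality the number of further firings exceeds $8n^2$ with probability at most $\frac12$. The configuration is a Markov chain, so applying this at times $0,8n^2,16n^2,\dots$ gives the tail bound. For the last claim take $k=\lfloor n^\theta/8\rfloor$.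
\end{proof}

The next lemma collects what we use about $u$ before knowing its shape: it is bounded, almost monotone on each side of the origin, and has a controlled second difference.

\begin{lemma}\label{lem:apriori}
W.o.p.\ all of the following hold.
\begin{itemize}
\item[(a)] $u\le M$ everywhere.
\item[(b)] $|S_x(k)-S_x(k')|\le n^\theta|k-k'|^{1/2}$ and $|T_x(k)-T_x(k')|\le n^\theta|k-k'|^{1/2}$ for $x\in J$ and $0\le k,k'\le M$. In particular $|S_x|,|T_x|\le Cn^{2/3+\theta}$ for $x\in J$.
\item[(c)] $u(y)\le u(x)+n^{1+\theta}$ whenever $0\le x\le y$ or $y\le x\le0$.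
\item[(d)] $|\Delta u(x)+2n\delta_0(x)|\le Cn^{2/3+\theta}$ for $|x|\le L$; also $u(L+1)-u(L)\le Cn^{2/3+\theta}$ and $u(-L-1)-u(-L)\le Cn^{2/3+\theta}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) This is the upper bound in \eqref{eq:known}, since $u$ is integer valued.

(b) For each choice of $x,k,k'$ each inequality fails with probability at most $2e^{-n^{2\theta}/2}$, and there are polynomially many choices. For the last claim take $k=u(x)\le M$ and $k'=0$.

(c) Let $0\le x<y$. By \eqref{eq:right}, $u(z+1)-u(z)\le T_z+T_{z+1}$ for $z\ge0$, so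
\[
u(y)-u(x)\le\sum_{z=x}^{y-1}(T_z+T_{z+1})=\sum_z c(z)\,T_z,
\]
where $c(x)=c(y)=1$, $c(z)=2$ for $x<z<y$, and $c(z)=0$ otherwise. Here $y$ may lie far outside $J$, so (b) does not apply, and we read the sum in the order of time. If $X_t$ is the site of the $t$-th firing and $(\alpha^t,\beta^t)$ the pair it uses, the sum equals $\sum_{t\le\tau}c(X_t)\frac{\alpha^t+\beta^t}2$. As $X_t$ is determined by the past and the pair is uniform given the past, the partial sums, frozen after time $\tau$, form a martingale with increments bounded by $2$. At time $m=\lfloor n^{2+\theta}\rfloor$ it exceeds $n^{1+\theta}$ with probability at most $e^{-n^\theta/8}$. W.o.p.\ $\tau\le m$. Then the value at time $m$ is the final value, and $u(y)=0$ for $|y|>m$, since a particle needs at least $|y|$ firings to reach $y$. A union bound over $0\le x<y\le m$ finishes the right side; on the left use \eqref{eq:left}.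

(d) By \eqref{eq:basic}, $|\Delta u(x)+2n\delta_0(x)|\le|S_{x-1}|+|S_{x+1}|+|T_{x-1}|+|T_{x+1}|$ with $x\pm1\in J$. By \eqref{eq:right} and \eqref{eq:left}, $u(L+1)-u(L)\le T_L+T_{L+1}$ and $u(-L-1)-u(-L)\le-T_{-L}-T_{-L-1}$. Apply (b).
\end{proof}

We call the event of Lemma~\ref{lem:apriori} the \emph{good event}. The bound $M=O(n^{4/3})$ fixes the size $M^{1/2}$ of $S_x$ and $T_x$ in (b) and (d), the variance in \eqref{eq:Zsize} below, and the starting point of the bootstrap in Proposition~\ref{prop:boot}.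

\section{The noise, uniformly over odometers}\label{sec:noise}

To separate the stacks from the odometer we define the noise for every candidate odometer at once. For $g:J\to\{0,\dots,M\}$ and $|x|,|y|\le L$ put
\[
D_g(y)=S_{y-1}(g(y-1))-S_{y+1}(g(y+1)),\qquad \zeta_g(y)=|D_g(y)|-\mu\big(g(y-1)+g(y+1)\big),
\]
\[
Z_x(g)=\sum_{y=-L}^x\zeta_g(y).
\]
For deterministic $g$ we have $\mathbb{E}|D_g(y)|=\mu(g(y-1)+g(y+1))$, so $\mathbb{E}\zeta_g(y)=0$. On the event $u\le M$ we may substitute $g=u|_J$; then $D_u=D$, and $Z_x(u)$ is the sum that enters the equation for $u$.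

\subsection{Deterministic odometers}

The difference $\zeta_g(y)-\zeta_h(y)$ is bounded in terms of the instructions between heights $g$ and $h$. Its fluctuations are therefore governed by $\|g-h\|_\infty$ and not by $M$.

\begin{lemma}\label{lem:conc}
Let $g,h:J\to\{0,\dots,M\}$ be deterministic with $\|g-h\|_\infty\le\rho$, where $\rho\ge1$. Then $\mathbb{E}e^{\sigma(\zeta_g(y)-\zeta_h(y))}\le e^{128\rho\sigma^2}$ for $\sigma\in\mathbb{R}$, and for $t>0$
\begin{equation}\label{eq:conc}
\mathbb{P}\Big(\max_{|x|\le L}|Z_x(g)-Z_x(h)|>t\Big)\le8\exp\Big(-\frac{ct^2}{n^{1/3}\rho}\Big).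
\end{equation}
In particular
\begin{equation}\label{eq:Zsize}
\mathbb{P}\Big(\max_{|x|\le L}|Z_x(g)|>t\Big)\le8e^{-ct^2/n^{5/3}}.
\end{equation}
Finally, for every set $I\subset\{-L,\dots,L\}$ and all numbers $c_y\in[-1,1]$,
\begin{equation}\label{eq:fourth}
\mathbb{E}\Big(\sum_{y\in I}c_y\,\zeta_g(y)\Big)^4\le C|I|^2n^{8/3}.
\end{equation}
\end{lemma}

\begin{proof}
Let $Y=|D_g(y)|-|D_h(y)|$, so that $\zeta_g(y)-\zeta_h(y)=Y-\mathbb{E}Y$. We have
\[
|Y|\le|S_{y-1}(g(y-1))-S_{y-1}(h(y-1))|+|S_{y+1}(g(y+1))-S_{y+1}(h(y+1))|,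
\]
and each term is the absolute value of a walk with at most $\rho$ steps. If $|Y|>t$, one term exceeds $t/2$, so $\mathbb{P}(|Y|>t)\le4e^{-t^2/(8\rho)}$ and $\mathbb{E}Y^{2k}=\int_0^\infty k\lambda^{k-1}\mathbb{P}(Y^2>\lambda)\,d\lambda\le4\,k!\,(8\rho)^k$. Let $Y'$ be an independent copy of the bounded variable $Y$. By Jensen's inequality, the symmetry of $Y-Y'$, and $\mathbb{E}(Y-Y')^{2k}\le4^k\,\mathbb{E}Y^{2k}$,
\[
\mathbb{E}e^{\sigma(Y-\mathbb{E}Y)}\le\mathbb{E}e^{\sigma(Y-Y')}=\sum_{k\ge0}\frac{\sigma^{2k}\,\mathbb{E}(Y-Y')^{2k}}{(2k)!}\le1+4\sum_{k\ge1}\frac{k!\,(32\rho\sigma^2)^k}{(2k)!}\le1+4\big(e^{32\rho\sigma^2}-1\big)\le e^{128\rho\sigma^2},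
\]
where we used $(2k)!\ge(k!)^2$ and Bernoulli's inequality $1+4(z-1)\le z^4$ for $z\ge1$.

The variable $\zeta_g(y)-\zeta_h(y)$ depends only on the stacks at $y-1$ and $y+1$. For $y$ in a fixed residue class modulo $4$ these pairs of stacks are disjoint, so the variables are independent. Let $(m_k)_{k\le N}$, with $N\le Cn^{1/3}$, be their partial sums, a martingale. Doob's maximal inequality states that $\mathbb{P}(\max_kA_k\ge\lambda)\le\mathbb{E}A_N/\lambda$ for a nonnegative submartingale $(A_k)_{k\le N}$. For $A_k=e^{\sigma m_k}$ it gives $\mathbb{P}(\max_km_k>t/4)\le\exp(-\sigma t/4+128N\rho\sigma^2)$, which is $\exp(-t^2/(8192N\rho))$ for $\sigma=t/(1024N\rho)$. Adding four classes and two signs gives \eqref{eq:conc}. For $h=0$ we have $\zeta_h=0$, and $\rho=M$ gives \eqref{eq:Zsize}.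

For \eqref{eq:fourth}, the part $A$ of the sum that comes from one residue class satisfies $\mathbb{E}e^{\sigma A}\le e^{K\sigma^2}$ with $K=128M|I|$. Hence $\mathbb{P}(|A|>t)\le2e^{-t^2/(4K)}$ and $\mathbb{E}A^4\le64K^2$. Add the four classes by Minkowski's inequality.
\end{proof}

\subsection{A net with two scales}

Let
\[
\hat f=\lfloor f\rfloor,\qquad v=u-f,\qquad \|v\|_J=\max_{x\in J}|v(x)| .
\]
Since $C_0\ge w(0)$, the function $\hat f$ takes values in $\{0,\dots,M\}$. By \eqref{eq:Zsize}, $Z(\hat f)$ has size $n^{5/6}$, and we want $Z(u)-Z(\hat f)=o(n^{5/6})$ when $\|v\|_J\approx n^{7/6}$. The following count, which ignores logarithms and powers $n^\theta$, explains the construction.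

By \eqref{eq:conc}, a union bound over $e^N$ functions at distance $\rho$ costs $(Nn^{1/3}\rho)^{1/2}$. All candidates together have $N\approx n^{1/3}$; the cost $n^{1/3}\rho^{1/2}$ is what Lemma~\ref{lem:apriori}(b) gives term by term, and it equals $n^{11/12}$ for $\rho=n^{7/6}$. This is too large. But $u$ is not arbitrary: $\Delta v=O(n^{2/3})$, so $v$ is within $\ell^2n^{2/3}$ of its linear interpolation on a mesh of width $\ell$, and such interpolations form a family with $N\approx n^{1/3}/\ell$. With one mesh, the union bound costs $n^{11/12}\ell^{-1/2}$ and the term-by-term bound for the remainder costs $n^{1/3}(\ell^2n^{2/3})^{1/2}=n^{2/3}\ell$. The first is $o(n^{5/6})$ only if $\ell\gg n^{1/6}$, the second only if $\ell\ll n^{1/6}$, so one mesh just fails. With a coarse mesh $\ell_1\gg n^{1/6}$ and a fine mesh $\ell_2\ll n^{1/6}$, the step from one to the other costs $n^{2/3}\ell_1\ell_2^{-1/2}$. For $\ell_1=n^{5/24}$ and $\ell_2=n^{1/8}$ the three costs are $n^{13/16}$, $n^{13/16}$ and $n^{19/24}$,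 all below $n^{5/6}$.

\begin{proposition}\label{prop:net}
W.o.p.,
\[
\max_{|x|\le L}|Z_x(u)-Z_x(\hat f)|\le C\Big(n^{11/48+\theta}\,(\|v\|_J+1)^{1/2}+n^{13/16+2\theta}\Big).
\]
\end{proposition}

\begin{proof}
\emph{The nets.} Let $\ell_1=\lceil n^{5/24}\rceil$, $\ell_2=\lceil n^{1/8}\rceil$ and $P_j=(\ell_j\mathbb{Z}\cap J)\cup\{-L-1,L+1\}$. For $a:P_j\to\mathbb{R}$ let $I_ja$ be its piecewise linear interpolation on $J$. Let $\operatorname{clip}(t)=\min(\max(t,0),M)$, which is $1$-Lipschitz and fixes $[0,M]$. Let $\Gamma_j$ be the deterministic set of functions $\operatorname{clip}(\hat f+\lfloor I_ja\rfloor)$ with $a:P_j\to\{-M,\dots,M\}$; they map $J$ to $\{0,\dots,M\}$. Since $|P_1|\le Cn^{1/8}$ and $|P_2|\le Cn^{5/24}$, we have $|\Gamma_1|\le e^{Cn^{1/8}\log n}$ and $|\Gamma_1\times\Gamma_2|\le e^{Cn^{5/24}\log n}$. W.o.p., for all $g_1\in\Gamma_1$, $g_2\in\Gamma_2$ and $|x|\le L$,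
\begin{equation}\label{eq:union}
\begin{aligned}
|Z_x(g_1)-Z_x(\hat f)|&\le n^{11/48+\theta}\,(\|g_1-\hat f\|_\infty\vee1)^{1/2},\\
|Z_x(g_2)-Z_x(g_1)|&\le n^{13/48+\theta}\,(\|g_2-g_1\|_\infty\vee1)^{1/2}.
\end{aligned}
\end{equation}
Indeed, by \eqref{eq:conc} the first line fails for a given $g_1$ with probability at most $8\exp(-cn^{1/8+2\theta})$ and the second fails for a given pair with probability at most $8\exp(-cn^{5/24+2\theta})$, and these bounds beat the cardinalities.

\emph{Approximating $u$.} Work on the good event and on \eqref{eq:union}. Let $\hat v=u-\hat f$ on $J$, with values in $\{-M,\dots,M\}$, and let $h_j=\operatorname{clip}(\hat f+\lfloor I_j(\hat v|_{P_j})\rfloor)\in\Gamma_j$. Since $\operatorname{clip}$ fixes $\hat f$ and $u$,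
\[
\|h_1-\hat f\|_\infty\le\|\hat v\|_\infty+1\le\|v\|_J+2,\qquad \|u-h_j\|_\infty\le\|\hat v-I_j(\hat v|_{P_j})\|_\infty+1 .
\]
For $|y|\le L$, Lemmas~\ref{lem:apriori}(d) and~\ref{lem:f} and $0\le f-\hat f<1$ give
\[
|\Delta\hat v(y)|\le|\Delta u(y)+2n\delta_0(y)|+|\Delta f(y)+2n\delta_0(y)|+2\le K,\qquad K=Cn^{2/3+\theta}.
\]
Consider two consecutive points of $P_j$, at distance $\ell\le\ell_j$, and let $k\in\{0,\dots,\ell\}$ be the position between them. The function $d=\hat v-I_j(\hat v|_{P_j})$ vanishes at $k=0,\ell$ and has $|\Delta d|\le K$ at the interior points, which lie in $[-L,L]$. Since $\Delta\big(\frac K2k(\ell-k)\big)=-K$, the sequences $\pm d-\frac K2k(\ell-k)$ are convex and vanish at both ends, hence are $\le0$. So $|d|\le K\ell^2/8$, and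
\[
\|u-h_1\|_\infty\le Cn^{13/12+\theta},\qquad\|u-h_2\|_\infty\le Cn^{11/12+\theta},\qquad\|h_2-h_1\|_\infty\le Cn^{13/12+\theta}.
\]

\emph{The three steps.} By \eqref{eq:union}, $|Z_x(h_1)-Z_x(\hat f)|\le n^{11/48+\theta}(\|v\|_J+2)^{1/2}$ and
\[
|Z_x(h_2)-Z_x(h_1)|\le Cn^{13/48+13/24+3\theta/2}=Cn^{13/16+3\theta/2}.
\]
With $\rho=\|u-h_2\|_\infty$, Lemmas~\ref{lem:apriori}(b) and~\ref{lem:mu} give $|\zeta_u(y)-\zeta_{h_2}(y)|\le2n^\theta\rho^{1/2}+(2\rho)^{1/2}$ for each $y$. Summing over at most $2L+1$ sites, $|Z_x(u)-Z_x(h_2)|\le Cn^{1/3+11/24+3\theta/2}=Cn^{19/24+3\theta/2}$. Since $19/24<13/16$, the sum of the three bounds gives the claim.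
\end{proof}

\section{The energy estimate and the proof of Theorem~\ref{thm:shape}}\label{sec:energy}

Define $F$ on $\{-L-1,\dots,L\}$ by $F(-L-1)=0$ and
\begin{equation}\label{eq:v}
\Delta v(x)=\varphi(u(x))-\varphi(f(x))+F(x)-F(x-1),\qquad|x|\le L .
\end{equation}
This is the discrete form of the equation in Section~\ref{sub:idea}. Its content is that $F$ is essentially the noise.

\begin{lemma}\label{lem:F}
On the good event, $|F(x)-Z_x(u)|\le Cn^{2/3+\theta}$ for $|x|\le L$.
\end{lemma}

\begin{proof}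
Subtract the equation of Lemma~\ref{lem:f} from \eqref{eq:basic} and write $|D(y)|=\zeta_u(y)+\mu(u(y-1)+u(y+1))$:
\[
F(y)-F(y-1)=\zeta_u(y)+\big[\mu(u(y-1)+u(y+1))-\varphi(u(y))\big]+\big[T_{y+1}-T_{y-1}\big]-r(y).
\]
Sum over $-L\le y\le x$. The $T$-terms telescope to $T_{x+1}+T_x-T_{-L}-T_{-L-1}$, which is $O(n^{2/3+\theta})$ by Lemma~\ref{lem:apriori}(b). The $r$-terms add up to at most $Cn^{1/3}\cdot n^{1/3}+Cn^{2/3}$ by Lemma~\ref{lem:f}. For the first bracket write $u(y-1)+u(y+1)=2u(y)+\Delta u(y)$. Lemma~\ref{lem:mu} and $|\sqrt a-\sqrt{a'}|\le|a-a'|^{1/2}$ bound the bracket by $1+|\Delta u(y)|^{1/2}$. By Lemma~\ref{lem:apriori}(d) this is at most $Cn^{1/3+\theta/2}$ for $0<|y|\le L$ and at most $Cn^{1/2}$ for $y=0$, so the total is at most $Cn^{2/3+\theta/2}$.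
\end{proof}

Put
\[
\mathcal{A}=n^{5/6}+\max_{|x|\le L}|F(x)|,\qquad
\mathcal{E}=\sum_{x=-L}^{L-1}(\nabla v(x))^2+\sum_{|x|\le L}v(x)\big(\varphi(u(x))-\varphi(f(x))\big).
\]
Every term of $\mathcal{E}$ is nonnegative because $\varphi$ is increasing. The window was chosen twice as wide as needed to cover the support of $f$. On the outer half $L_0\le|x|\le L$ we have $f=0$, and the terms of the second sum are $\sqrt{2/\pi}\,u^{3/2}$. If $u(L)$ were large, then by almost monotonicity $u$ would be large on this whole stretch, at a cost in energy that outgrows the boundary terms. The summand $n^{5/6}$ in $\mathcal{A}$ absorbs the errors in Lemma~\ref{lem:apriori}(c) and (d).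

\begin{lemma}\label{lem:energy}
On the good event, if $\mathcal{A}\le n$, then $\mathcal{E}\le Cn^{1/3}\mathcal{A}^2$ and $\sup_{x\in\mathbb{Z}}|v(x)|\le Cn^{1/3}\mathcal{A}$.
\end{lemma}

\begin{proof}
Multiply \eqref{eq:v} by $v(x)$ and sum over $|x|\le L$. Summation by parts gives
\[
\sum_{|x|\le L}v\,\Delta v=v(L)\nabla v(L)-v(-L)\nabla v(-L-1)-\sum_{x=-L}^{L-1}(\nabla v)^2,
\]
\[
\sum_{|x|\le L}v(x)\big(F(x)-F(x-1)\big)=v(L)F(L)-\sum_{x=-L}^{L-1}F\,\nabla v,
\]
and therefore
\[
\mathcal{E}=v(L)\nabla v(L)-v(-L)\nabla v(-L-1)-v(L)F(L)+\sum_{x=-L}^{L-1}F(x)\nabla v(x).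
\]
For $|x|\ge L_0$ we have $f=0$ and $v=u\ge0$. The first two terms are thus $u(L)\,(u(L+1)-u(L))$ and $u(-L)\,(u(-L-1)-u(-L))$, for which the one-sided bounds in Lemma~\ref{lem:apriori}(d) suffice. With $U=\max(u(L),u(-L))$ and $n^{2/3+\theta}\le\mathcal{A}$, the three boundary terms are at most $CU\mathcal{A}$. Let $\|\nabla v\|_2^2=\sum_{x=-L}^{L-1}(\nabla v)^2\le\mathcal{E}$. The last sum is at most $\mathcal{A}(2L)^{1/2}\|\nabla v\|_2\le\frac12\mathcal{E}+L\mathcal{A}^2$. Hence
\begin{equation}\label{eq:energy}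
\mathcal{E}\le C\big(U\mathcal{A}+n^{1/3}\mathcal{A}^2\big).
\end{equation}

We claim that $U\le C\mathcal{A}^{4/3}$. If $U\le2n^{1+\theta}$, this holds because $\mathcal{A}^{4/3}\ge n^{10/9}$. Otherwise, let $\pm L$ be an end at which $U$ is attained. By Lemma~\ref{lem:apriori}(c), $u(\pm x)\ge U-n^{1+\theta}\ge U/2$ for $L_0\le x\le L$, so $\mathcal{E}\ge\sum_{x=L_0}^Lu(\pm x)\varphi(u(\pm x))\ge cn^{1/3}U^{3/2}$. Compare this with the larger of the two terms in \eqref{eq:energy}. Either $n^{1/3}U^{3/2}\le CU\mathcal{A}$, so that $U\le Cn^{-2/3}\mathcal{A}^2=C\mathcal{A}^{4/3}(\mathcal{A}/n)^{2/3}\le C\mathcal{A}^{4/3}$, or $U^{3/2}\le C\mathcal{A}^2$. The claim holds in both cases.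

Since $\mathcal{A}\le n$, we have $\mathcal{A}^{4/3}\le n^{1/3}\mathcal{A}$. So $U\mathcal{A}\le Cn^{1/3}\mathcal{A}^2$, and \eqref{eq:energy} gives the bound on $\mathcal{E}$. For $|x|\le L$, Cauchy--Schwarz gives $|v(x)|\le v(L)+(2L)^{1/2}\|\nabla v\|_2\le Cn^{1/3}\mathcal{A}$. For $|x|>L$, Lemma~\ref{lem:apriori}(c) gives $0\le v(x)=u(x)\le U+n^{1+\theta}\le C\mathcal{A}^{4/3}\le Cn^{1/3}\mathcal{A}$.
\end{proof}

Proposition~\ref{prop:net} bounds $\mathcal{A}$ in terms of $\|v\|_J^{1/2}$, and Lemma~\ref{lem:energy} bounds $\|v\|_J$ linearly in $\mathcal{A}$. Because of the square root, the loop closes.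

\begin{proposition}\label{prop:boot}
Let $Z^*=\max_{|x|\le L}|Z_x(\hat f)|$. W.o.p.,
\[
Z^*\le n^{5/6+\theta},\qquad\mathcal{A}\le C(n^{5/6}+Z^*),\qquad\mathcal{E}\le Cn^{1/3}\mathcal{A}^2,\qquad\sup_{\mathbb{Z}}|v|\le Cn^{1/3}\mathcal{A}\le Cn^{7/6+\theta},
\]
\[
\max_{|x|\le L}|F(x)-Z_x(\hat f)|\le Cn^{13/16+2\theta}=o(n^{5/6}).
\]
\end{proposition}

\begin{proof}
The bound on $Z^*$ holds w.o.p.\ by \eqref{eq:Zsize}. Work on this event, the good event and the event of Proposition~\ref{prop:net}. With Lemma~\ref{lem:F},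
\begin{equation}\label{eq:loop}
\max_{|x|\le L}|F(x)-Z_x(\hat f)|\le C\Big(n^{11/48+\theta}(\|v\|_J+1)^{1/2}+n^{13/16+2\theta}\Big).
\end{equation}
The crude bound $\|v\|_J\le Cn^{4/3}$ from Lemma~\ref{lem:apriori}(a) gives $\mathcal{A}\le Cn^{43/48+\theta}\le n$. So Lemma~\ref{lem:energy} applies; it gives the bound on $\mathcal{E}$ and $\|v\|_J\le\sup_{\mathbb{Z}}|v|\le Cn^{1/3}\mathcal{A}$. The first term in \eqref{eq:loop} is then at most $Cn^{19/48+\theta}\mathcal{A}^{1/2}\le\frac12\mathcal{A}+Cn^{19/24+2\theta}$, and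
\[
\mathcal{A}\le n^{5/6}+Z^*+\tfrac12\mathcal{A}+Cn^{19/24+2\theta}+Cn^{13/16+2\theta}.
\]
As $\theta\le1/200$, we have $19/24+2\theta<13/16+2\theta<5/6$. Hence $\mathcal{A}\le C(n^{5/6}+Z^*)\le Cn^{5/6+\theta}$ and $\|v\|_J\le Cn^{7/6+\theta}$. Inserting this in \eqref{eq:loop}, the first term is at most $Cn^{11/48+7/12+3\theta/2}=Cn^{13/16+3\theta/2}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:shape}]
Take $\theta=1/200$. By Proposition~\ref{prop:boot} there are a constant $C_*$ and an event $\Omega_n$ of probability at least $1-e^{-n^c}$ on which $\sup_x|v(x)|\le C_*(n^{7/6}+n^{1/3}Z^*)$. If $\lambda\ge2C_*$ and $\sup|v|>\lambda n^{7/6}$ on $\Omega_n$, then $Z^*>\lambda n^{5/6}/(2C_*)$, which has probability at most $8e^{-c\lambda^2}$ by \eqref{eq:Zsize}. This is the tail bound. For the moments, \eqref{eq:Zsize} gives $\mathbb{E}(Z^*)^p\le C_pn^{5p/6}$, so $\Omega_n$ contributes at most $C_pn^{7p/6}$. Off $\Omega_n$ we use $\sup|v|\le\tau+Cn^{4/3}$; by Cauchy--Schwarz and Lemma~\ref{lem:tau} the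 contribution is at most $C_pn^{2p}e^{-n^c/2}$, which is bounded.
\end{proof}

\section{Gaussian fluctuations}\label{sec:clt}

Take $\theta=1/200$. Where $f$ is of order $n^{4/3}$, the deviation $v$ is much smaller than $f$ and \eqref{eq:v} can be linearized. The coefficient is
\[
q(\xi)=\varphi'(w(\xi))=(2\pi w(\xi))^{-1/2}=\frac6{s^2},\qquad|\xi|<\xi_0,
\]
and $\varphi'(f(x))=n^{-2/3}q(n^{-1/3}x)$. By Proposition~\ref{prop:boot}, $F$ may be replaced by $Z(\hat f)$, a sum of weakly dependent variables with explicit laws. If $n^{-5/6}Z(\hat f)$ has a limit $\mathcal{Z}$, we expect $V''=qV+\mathcal{Z}'$. We find $\mathcal{Z}$, show that $V_n$ is tight, pass to the limit in a weak form of the equation, and solve it.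

\subsection{The limit of the noise}

Let $\mathcal{Z}_n$ be the linear interpolation of the points $(n^{-1/3}x,\,n^{-5/6}Z_x(\hat f))$, $|x|\le L$, restricted to $[-b,b]$, and let $\mathcal{Z}(\xi)=\kappa\int_{-b}^\xi\sqrt{w}\,dB$. This continuous Gaussian process vanishes for $\xi\le-\xi_0$.

\begin{lemma}\label{lem:Zlimit}
$\mathcal{Z}_n\to\mathcal{Z}$ in distribution in $C([-b,b])$.
\end{lemma}

\begin{proof}
Write $\zeta=\zeta_{\hat f}$ and $D_y=D_{\hat f}(y)$. As $\hat f=0$ for $|x|\ge\xi_0n^{1/3}$, we have $\zeta(y)=0$ for $|y|\ge\xi_0n^{1/3}+1$, and $\mathcal{Z}_n(-b)=0$.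

\emph{Tightness.} Kolmogorov's criterion states that continuous processes on $[-b,b]$ that vanish at $-b$ and satisfy $\mathbb{E}|\mathcal{Z}_n(\xi)-\mathcal{Z}_n(\eta)|^4\le C|\xi-\eta|^2$ uniformly in $n$ are tight. For grid points $\xi=n^{-1/3}x$ and $\eta=n^{-1/3}x'$, \eqref{eq:fourth} bounds the left side by $Cn^{-10/3}|x-x'|^2n^{8/3}=C|\xi-\eta|^2$. For $\xi,\eta$ in one grid cell, the left side is at most $(n^{1/3}|\xi-\eta|)^4\,Cn^{-2/3}\le C|\xi-\eta|^2$. A general interval splits into at most three pieces of these kinds; use Minkowski's inequality.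

\emph{Reduction.} By the Cram\'er--Wold device it suffices to treat $\sum_jc_j\mathcal{Z}_n(\xi_j)$. Each $\mathcal{Z}_n(\xi_j)$ differs from $n^{-5/6}Z_{\lfloor n^{1/3}\xi_j\rfloor}(\hat f)$ by at most one term $n^{-5/6}|\zeta(y)|$, whose fourth moment is $O(n^{-2/3})$. So we must show that, for the step function $\psi=\sum_jc_j\mathbf{1}_{(-\infty,\xi_j]}$, the sum $\Sigma_n=n^{-5/6}\sum_{|y|\le L}\psi(n^{-1/3}y)\zeta(y)$ tends in law to $N(0,\kappa^2\int\psi^2w)$.

\emph{Variance.} The variables $\zeta(y),\zeta(y')$ share a stack only if $|y-y'|\in\{0,2\}$. Fix $\xi$ and let $y=\lfloor n^{1/3}\xi\rfloor$. The variables $n^{-2/3}S_{y+i}(\hat f(y+i))$, $i=-1,1,3$, are independent, and $n^{-4/3}\hat f(y+i)\to w(\xi)$. Each tends in law to $N(0,w(\xi)/2)$, by the central limit theorem if $w(\xi)>0$ and because the variance tends to $0$ if $w(\xi)=0$, and the fourth moments are bounded. Since $D_y$ is the first minus the second and $D_{y+2}$ is the second minus the third (times $n^{2/3}$), the pair $n^{-2/3}(D_y,D_{y+2})$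 tends to $\sqrt{w(\xi)}\,(X,X')$, where $X,X'$ are standard Gaussians with correlation $-\frac12$, and the expectations of $|D_y|$, $D_y^2$ and $|D_yD_{y+2}|$, suitably scaled, converge by uniform integrability. We have $\mathbb{E}|X|=\sqrt{2/\pi}$. To compute $\mathbb{E}|XX'|$, change the sign of $X'$ and write $X=R\cos\Theta$, $X'=R\cos(\Theta-\frac\pi3)$, where $(R,\Theta)$ are the polar coordinates of a standard planar Gaussian: $\Theta$ is uniform, independent of $R$, and $\mathbb{E}R^2=2$. From $2\cos\Theta\cos(\Theta-\frac\pi3)=\frac12+\cos(2\Theta-\frac\pi3)$ we get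
\[
\mathbb{E}|XX'|=\frac1{2\pi}\int_{-\pi}^\pi\big|\tfrac12+\cos t\big|\,dt=\frac1{2\pi}\Big(2\int_{-2\pi/3}^{2\pi/3}\big(\tfrac12+\cos t\big)dt-\pi\Big)=\frac1{2\pi}\Big(\frac\pi3+2\sqrt3\Big)=\frac16+\frac{\sqrt3}\pi .
\]
Hence $n^{-4/3}\operatorname{Var}\zeta(y)\to(1-\frac2\pi)w(\xi)$ and $n^{-4/3}\operatorname{Cov}(\zeta(y),\zeta(y+2))\to(\frac16+\frac{\sqrt3}\pi-\frac2\pi)w(\xi)$. Both quantities are bounded uniformly in $y$ and $n$ by \eqref{eq:fourth}. Write
\[
\operatorname{Var}\Sigma_n=n^{-1/3}\sum_y n^{-4/3}\Big[\psi(n^{-1/3}y)^2\operatorname{Var}\zeta(y)+2\psi(n^{-1/3}y)\psi(n^{-1/3}(y+2))\operatorname{Cov}(\zeta(y),\zeta(y+2))\Big]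
\]
as an integral over $\xi$ with $y=\lfloor n^{1/3}\xi\rfloor$. Dominated convergence gives $\operatorname{Var}\Sigma_n\to\kappa^2\int\psi^2w$ with
\[
\kappa^2=1-\frac2\pi+2\Big(\frac16+\frac{\sqrt3}\pi-\frac2\pi\Big)=\frac43+\frac{2\sqrt3-6}\pi\approx0.526,
\]
which is positive because $6-2\sqrt3<3<\pi$.

\emph{Normality.} Cut $\{-L,\dots,L\}$ into blocks of $\lfloor n^{1/12}\rfloor$ consecutive sites (the last may be shorter) separated by gaps of two sites. A block ending at $y$ uses stacks up to $y+1$, and the next block starts at $y+3$ and uses stacks from $y+2$ on, so the block sums are independent. There are at most $Cn^{1/4}$ blocks and $Cn^{1/4}$ gap sites. Each $\zeta(y)$ has variance $O(n^{4/3})$ and is correlated with at most two others, so the gap sites contribute to $\Sigma_n$ a variance at most $Cn^{-5/3}n^{1/4}n^{4/3}=Cn^{-1/12}$. The sum over blocks therefore has the same limiting variance as $\Sigma_n$. By \eqref{eq:fourth}, the fourth moments of the block contributions add up to at most $Cn^{1/4}\cdot n^{-10/3}n^{1/6}n^{8/3}=Cn^{-1/4}$.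 Lyapunov's theorem states that row sums of independent centered variables tend to $N(0,\sigma^2)$ if their variances tend to $\sigma^2>0$ and the sums of fourth moments tend to $0$; if $\sigma^2=0$ the sums tend to $0$ in $L^2$.
\end{proof}

\subsection{The Green function}

\begin{lemma}\label{lem:green}
The functions $\psi_\pm$ in \eqref{eq:G} are $C^2$ on $(-\xi_0,\xi_0)$ and solve $\psi''=q\psi$. For fixed $\xi\in(-\xi_0,\xi_0)$, the function $g=G(\xi,\cdot)$ is continuous, solves $g''=qg$ off $\xi$, has $g'(\xi+)-g'(\xi-)=-1$, and is a constant multiple of $s(\eta)^3$ near each endpoint $\eta=\pm\xi_0$. Thus $-\partial_\eta^2G+qG=\delta_\xi$.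
\end{lemma}

\begin{proof}
On each side of $0$ we have $|s'|=1$ and $(s^k)''=k(k-1)s^{k-2}$, and $k(k-1)=6$ for $k=3$ and $k=-2$. So $\psi_+$ solves the equation off $0$. At $0$, the right branch has value $\xi_0^3$ and derivative $-3\xi_0^2$. The left branch, where $s'=1$, has value $(-\frac15+\frac65)\xi_0^3$ and derivative $(-\frac35-\frac{12}5)\xi_0^2$. These match, and $\psi_+''=q\psi_+$ is continuous at $0$ because $q$ is. By reflection the same holds for $\psi_-$. The Wronskian $\psi_+\psi_-'-\psi_+'\psi_-$ is constant, and at $0$ it equals $3\xi_0^5+3\xi_0^5=6\xi_0^5$. Now $g$ equals $\psi_-(\xi)\psi_+/(6\xi_0^5)$ on the right of $\xi$ and $\psi_+(\xi)\psi_-/(6\xi_0^5)$ on the left, so the jump of $g'$ is $(\psi_-\psi_+'-\psi_+\psi_-')(\xi)/(6\xi_0^5)=-1$. Finally $\psi_+=s^3$ near $\xi_0$ and $\psi_-=s^3$ near $-\xi_0$.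
\end{proof}

A bounded solution of $\psi''=q\psi$ on $(-\xi_0,\xi_0)$ must be a multiple of $s^3$ on $[0,\xi_0)$, hence of $\psi_+$, which is unbounded at $-\xi_0$; so it is zero. The singular potential thus replaces a boundary condition, and in Step~3 below only the boundedness of $V$ is used.

\subsection{Proof of Theorem~\ref{thm:clt}}

\emph{Step 0: tightness.} On the cell between $n^{-1/3}x$ and $n^{-1/3}(x+1)$ we have $V_n'=n^{-5/6}\nabla v(x)$. By Proposition~\ref{prop:boot}, w.o.p.
\[
\int_{-b}^b|V_n'|^2\le n^{-2}\mathcal{E}\le C(n^{-5/6}\mathcal{A})^2,\qquad\|V_n\|_\infty\le Cn^{-5/6}\mathcal{A},\qquad n^{-5/6}\mathcal{A}\le C(1+n^{-5/6}Z^*),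
\]
and $n^{-5/6}Z^*$ is tight by \eqref{eq:Zsize}. Functions with $\|g\|_\infty\le K$ and $\int|g'|^2\le K$ satisfy $|g(\xi)-g(\eta)|\le(K|\xi-\eta|)^{1/2}$, so they form a relatively compact subset of $C([-b,b])$ by the Arzel\`a--Ascoli theorem. Hence $V_n$ is tight in $C([-b,b])$, and so is the pair $(\mathcal{Z}_n,V_n)$. By Prokhorov's theorem every subsequence has a further subsequence that converges in law, and it suffices to show that the limit law is always the same. Let $(\mathcal{Z},V)$ be such a limit; its first coordinate has the law of Lemma~\ref{lem:Zlimit}.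

\emph{Step 1: $V=0$ on $\xi_0\le|\xi|\le b$.} For $|x|\ge\xi_0n^{1/3}$ we have $f=0$ and $v=u\ge0$, so $\mathcal{E}\ge c\sum u(x)^{3/2}$ with the sum over $\xi_0n^{1/3}\le|x|\le L$. Therefore, w.o.p.,
\[
n^{-1/3}\sum_{\xi_0n^{1/3}\le|x|\le L}V_n(n^{-1/3}x)^{3/2}\le Cn^{-1/3-7/4}\,\mathcal{E}\le Cn^{-1/12}(n^{-5/6}\mathcal{A})^2,
\]
which tends to $0$ in probability. Let $I$ be a compact interval in $\{\xi_0<|\xi|\le b\}$. By convexity of $t^{3/2}$, the integral of $V_n^{3/2}$ over a cell is at most $n^{-1/3}$ times the average of the values at its ends, so $\int_I|V_n|^{3/2}\to0$ in probability. This functional is continuous on $C([-b,b])$, so $\int_I|V|^{3/2}=0$ almost surely. Continuity of $V$ gives the claim.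

\emph{Step 2: the weak equation.} Let $\chi\in C_c^\infty(-\xi_0,\xi_0)$ and $\chi_n(x)=\chi(n^{-1/3}x)$; constants may now depend on $\chi$. Multiply \eqref{eq:v} by $\chi_n$ and sum by parts, with no boundary terms:
\[
\sum_xv\,\Delta\chi_n=\sum_x\chi_n\,(\varphi(u)-\varphi(f))-\sum_xF\,\nabla\chi_n .
\]
Divide by $n^{5/6}$. We write $o_P(1)$ for terms that tend to $0$ in probability. Riemann sums $n^{-1/3}\sum_xg_n(n^{-1/3}x)$ equal $\int g_n+o_P(1)$ when $g_n$ is $V_n$ or $\mathcal{Z}_n$ times a fixed continuous function with support in $(-\xi_0,\xi_0)$, because tightness in $C([-b,b])$ makes the modulus of continuity of $g_n$ at scale $n^{-1/3}$ an $o_P(1)$.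
\begin{itemize}
\item Since $\Delta\chi_n(x)=n^{-2/3}\chi''(n^{-1/3}x)+O(n^{-1})$ and $v=n^{7/6}V_n$, the left side becomes $n^{-1/3}\sum V_n\chi''+O(n^{-1/3}\|V_n\|_\infty)=\int V_n\chi''+o_P(1)$.
\item On the support of $\chi_n$ we have $f\ge cn^{4/3}$, and w.o.p.\ $|v|\le Cn^{7/6+\theta}\le f/2$. As $|\varphi''(t)|\le Ct^{-3/2}$, we get $\varphi(u)-\varphi(f)=n^{-2/3}q(n^{-1/3}x)\,v+O(v^2f^{-3/2})$. The errors add up to $O(n^{1/3}n^{7/3+2\theta}n^{-2})=O(n^{2/3+2\theta})=o(n^{5/6})$. So this term becomes $\int qV_n\chi+o_P(1)$.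
\item By Proposition~\ref{prop:boot}, w.o.p.\ $n^{-5/6}F(x)=\mathcal{Z}_n(n^{-1/3}x)+o(1)$ uniformly, and $\nabla\chi_n(x)=n^{-1/3}\chi'(n^{-1/3}x)+O(n^{-2/3})$. So the last term becomes $-\int\mathcal{Z}_n\chi'+o_P(1)$.
\end{itemize}
Thus $\int V_n(\chi''-q\chi)+\int\mathcal{Z}_n\chi'\to0$ in probability. The left side is a continuous functional of $(\mathcal{Z}_n,V_n)$, so for each fixed $\chi$, almost surely,
\begin{equation}\label{eq:weak}
\int V(\chi''-q\chi)\,d\eta=-\int\mathcal{Z}\chi'\,d\eta .
\end{equation}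

\emph{Step 3: solving the equation.} We want to take $\chi=g=G(\xi,\cdot)$ for a fixed $\xi\in(-\xi_0,\xi_0)$, but $g$ is neither smooth nor compactly supported. Let $k$ be smooth with $k=0$ on $(-\infty,1]$ and $k=1$ on $[2,\infty)$, and let $k_\delta(\eta)=k(s(\eta)/\delta)$ with $2\delta<s(\xi)$, so that $|k_\delta'|\le C/\delta$ and $|k_\delta''|\le C/\delta^2$. The function $g_\delta=gk_\delta$ is Lipschitz with compact support in $(-\xi_0,\xi_0)$, and by Lemma~\ref{lem:green} its second derivative in the sense of distributions is $h\,d\eta-\delta_\xi$, where $h=qg_\delta+2g'k_\delta'+gk_\delta''$ is bounded. Let $\varrho_\varepsilon$ be a smooth mollifier supported in $[-\varepsilon,\varepsilon]$ and let $\chi=g_\delta*\varrho_\varepsilon$. Then $\chi''=h*\varrho_\varepsilon-\varrho_\varepsilon(\cdot-\xi)$ and $\chi'=g_\delta'*\varrho_\varepsilon$. Almost surely \eqref{eq:weak} holds for the countably many such $\chi$ with $1/\delta$ and $1/\varepsilon$ large integers. As $\varepsilon\to0$, we have $h*\varrho_\varepsilon\to h$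 and $\chi'\to g_\delta'$ in $L^1$ and $q\chi\to qg_\delta$ uniformly, while $V$ and $\mathcal{Z}$ are continuous. This gives
\[
-V(\xi)+\int V\,(2g'k_\delta'+gk_\delta'')\,d\eta=-\int\mathcal{Z}\,g'k_\delta\,d\eta-\int\mathcal{Z}\,gk_\delta'\,d\eta .
\]
On the set $\delta\le s\le2\delta$, of length $2\delta$, we have $g=O(\delta^3)$ and $g'=O(\delta^2)$, so $2g'k_\delta'+gk_\delta''=O(\delta)$ and $gk_\delta'=O(\delta^2)$. Letting $\delta\to0$, almost surely
\[
V(\xi)=\int_{-\xi_0}^{\xi_0}\partial_\eta G(\xi,\eta)\,\mathcal{Z}(\eta)\,d\eta .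
\]
With Step~1, this determines the finite-dimensional laws of $V$, hence its law on $C([-b,b])$. To identify it, insert $\mathcal{Z}(\eta)=\kappa\int_{-\xi_0}^\eta\sqrt w\,dB$ and exchange the order of integration, as one may for a bounded deterministic integrand:
\[
V(\xi)=\kappa\int_{-\xi_0}^{\xi_0}\Big(\int_t^{\xi_0}g'(\eta)\,d\eta\Big)\sqrt{w(t)}\,dB(t)=-\kappa\int_{-\xi_0}^{\xi_0}G(\xi,t)\sqrt{w(t)}\,dB(t),
\]
since $g$ is Lipschitz and tends to $0$ at $\xi_0$. So $V_n\to V$ in law in $C([-b,b])$, with $V$ as in the theorem.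

\emph{Step 4: the whole line.} By Step~1, $\sup_{\xi_0\le|\xi|\le b}|V_n(\xi)|\to0$ in probability. Let $x_n=\lfloor bn^{1/3}\rfloor$. For $|\xi|\ge b$, $V_n(\xi)$ interpolates values $n^{-7/6}u(x)$ with $|x|\ge x_n$, and by Lemma~\ref{lem:apriori}(c) these are w.o.p.\ at most $\max_\pm V_n(\pm n^{-1/3}x_n)+n^{-1/6+\theta}=o_P(1)$. So $\sup_{|\xi|\ge\xi_0}|V_n(\xi)|\to0$ in probability. Let $\chi_0:\mathbb{R}\to[0,1]$ be continuous, equal to $1$ on $[-\xi_0,\xi_0]$ and to $0$ off $(-b,b)$. Multiplication by $\chi_0$ is a continuous map $C([-b,b])\to C_0(\mathbb{R})$, so $\chi_0V_n\to\chi_0V=V$ in law, and $\|V_n-\chi_0V_n\|_\infty\to0$ in probability. Since $u$ has finite support, $V_n\in C_0(\mathbb{R})$, and $V_n\to V$ in law in $C_0(\mathbb{R})$.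

\emph{Step 5: the mean.} Skorokhod's representation theorem states that random elements of a separable metric space that converge in law have copies on one probability space that converge almost surely. For such copies $\|V_n-V\|_\infty\to0$ almost surely. By Theorem~\ref{thm:shape}, $\mathbb{E}\|V_n\|_\infty^2$ is bounded for large $n$, and $\mathbb{E}\|V\|_\infty^2<\infty$ by Fatou's lemma. So $\|V_n-V\|_\infty$ is uniformly integrable and its mean tends to $0$. As $\mathbb{E}V(\xi)=0$, we get $\sup_\xi|\mathbb{E}V_n(\xi)|\le\mathbb{E}\|V_n-V\|_\infty\to0$, which says that $\sup_x|\tilde u(x)-f(x)|=o(n^{7/6})$. The process centered at $\tilde u$ is $V_n-\mathbb{E}V_n$, which has the same limit.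

\emph{Step 6: the origin.} We have $w(0)=\xi_0^4/(72\pi)=\xi_0/4$ and $G(0,\eta)=\xi_0^3s(\eta)^3/(6\xi_0^5)=s(\eta)^3/(6\xi_0^2)$. Using $\xi_0^6=324\pi^2$,
\[
\operatorname{Var}V(0)=2\kappa^2\int_0^{\xi_0}\frac{s^6}{36\,\xi_0^4}\cdot\frac{s^4}{72\pi}\,ds=\frac{\kappa^2\xi_0^7}{11\cdot36^2\,\pi}=\frac{\pi\kappa^2\xi_0}{44}.
\]
This variance is positive, so $n^{7/6}$ is the true order of the fluctuations of $u(0)$. \qed

\section{The gradient and the final configuration}\label{sec:profile}

By \eqref{eq:right}, the number of particles to the right of $x$ is $-\nabla u(x)$ up to an error $O(n^{2/3+\theta})$, so Theorem~\ref{thm:profile} asks for a pointwise bound on $\nabla v$. The energy controls $\nabla v$ only in $\ell^2$. Summing \eqref{eq:v} once bounds the oscillation of $\nabla v$, and the bound on $v$ controls its average.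

\begin{proof}[Proof of Theorem~\ref{thm:profile}]
The statement for a smaller $\theta$ implies it for a larger one, so let $\theta\le1/200$. Work on the good event and the event of Proposition~\ref{prop:boot}, where $\mathcal{A}\le Cn^{5/6+\theta}$ and $\|v\|_J\le Cn^{7/6+\theta}$. For $-L\le x'<x\le L-1$, summing \eqref{eq:v} over $x'<y\le x$ and using $|\varphi(t)-\varphi(t')|\le|t-t'|^{1/2}$,
\[
|\nabla v(x)-\nabla v(x')|\le\sum_{|y|\le L}|v(y)|^{1/2}+|F(x)-F(x')|\le Cn^{1/3}\|v\|_J^{1/2}+2\mathcal{A}\le Cn^{11/12+\theta/2}.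
\]
The average of $\nabla v$ over $\{-L,\dots,L-1\}$ is $(v(L)-v(-L))/(2L)$, which is at most $\|v\|_J/L\le Cn^{5/6+\theta}$ in absolute value. Hence $|\nabla v|\le Cn^{11/12+\theta/2}\le n^{11/12+\theta}$ on $\{-L,\dots,L-1\}$, a set that contains all $x$ with $|x|\le(\xi_0+1)n^{1/3}$. This is the first claim.

For $0\le x<L$, add the two identities in \eqref{eq:right} and use Lemma~\ref{lem:apriori}(b):
\[
\sum_{y>x}N^{\mathrm{o}}(y)=\tfrac12\big[u(x)-u(x+1)+T_x+T_{x+1}+S_x+S_{x+1}\big]=\tfrac12\big(f(x)-f(x+1)\big)+O(n^{11/12+\theta/2}).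
\]
On $[0,\infty)$ the function $w$ has bounded second derivative and $-\frac12w'(\xi)=(\xi_0-\xi)_+^3/(36\pi)$, with the right derivative at $0$. Taylor's formula gives $\frac12(f(x)-f(x+1))=\frac n{36\pi}(\xi_0-n^{-1/3}x)_+^3+O(n^{2/3})$. This proves the bound for $0\le x<L$. For $x\ge L-1$ the comparison value is $0$, and the count is nonnegative and nonincreasing in $x$, so it is at most its value at $L-1$, which is $O(n^{11/12+\theta/2})$. For water, subtract the identities in \eqref{eq:right} instead of adding them; this changes only the sign of the $S$-terms. For sites $<-x$, use \eqref{eq:left} with $z=-x$: then $u(-x)-u(-x-1)=\nabla u(-x-1)$ with $-x-1\ge-L$, and $f(-x)-f(-x-1)=f(x)-f(x+1)$ because $f$ is even.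
\end{proof}

\begin{thebibliography}{1}

\bibitem{CGHL}
Elisabetta Candellero, Shirshendu Ganguly, Christopher Hoffman, Lionel Levine,
\emph{Oil and water: a two-type internal aggregation model},
arXiv:1408.0776 (2014).

\end{thebibliography}
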